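# The fractional Haemers bound of generalized Mycielski graphs

## 1. The five-cycle over an arbitrary field

Take the cycle $C_5$ with vertices $0,1,2,3,4$ in cyclic order and a field $\mathbb F$. To each vertex $i$ we assign a subspace $S_i\subseteq\mathbb F^n$ of dimension $d$, and we demand that $S_i$ meet the span of its two neighbors' spaces only in $0$:
$$S_i\cap(S_{i-1}+S_{i+1})=\{0\}\qquad(i \bmod 5).$$
How small can $n/d$ be?

**An assignment with $n/d=5/2$.** In $\mathbb F^5$ with basis $e_0,\dots,e_4$, let $S_i$ be spanned by the two basis vectors with indices in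
$$\{0,1\},\ \{2,3\},\ \{4,0\},\ \{1,2\},\ \{3,4\}\qquad\text{for } i=0,1,2,3,4.$$
Cyclically consecutive index sets are disjoint, so each set is disjoint from the union of its two neighbors. For coordinate subspaces this is the required condition.

**Nothing smaller is possible.** Since $S_1\cap(S_0+S_2)=0$, we have $\dim(S_0+S_2)\le n-d$, hence $\dim(S_0\cap S_2)\ge 2d-(n-d)=3d-n$. In the same way vertex $4$ gives $\dim(S_0\cap S_3)\ge 3d-n$. Both intersections lie in $S_0$, and they meet each other inside $S_2\cap S_3$, which is $0$ because $2$ and $3$ are adjacent. So $2(3d-n)\le d$, that is, $n/d\ge 5/2$.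

The answer is $5/2$ over every field. Now look at $C_5$ differently. Start with the single edge $K_2$ on vertices $a,b$, for which the same question has answer $2$ (two $d$-dimensional spaces meeting in $0$). Put two levels over it and a top vertex $z$: vertices $(a,0),(b,0),(a,1),(b,1),z$, with edges $(a,0)(b,0)$, then $(a,0)(b,1)$ and $(b,0)(a,1)$, then $(a,1)z$ and $(b,1)z$. Walking along $z,(a,1),(b,0),(a,0),(b,1),z$ we see a five-cycle. This is the Mycielskian of $K_2$, and passing to it raised the value from $2$ to $2+\frac12$. Does the new value always depend only on the old one, and by what formula?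

## 2. Representations, Mycielski graphs and the formula

Throughout, $G=(V,E)$ is a finite simple graph with at least one vertex, $\mathbb F$ is a field, and $N(u)$ is the set of neighbors of $u$.

**Definition (representation).** For positive integers $n,d$, an $(n,d)$-representation of $G$ over $\mathbb F$ is an assignment of subspaces $S_v\subseteq\mathbb F^n$, $v\in V$, each of dimension $d$, such that for every $v$
$$S_v\cap\operatorname{span}_{\mathbb F}\Big(\bigcup_{u:\,uv\in E}S_u\Big)=\{0\}.$$
We call this the *representation condition at $v$*. The *complementary fractional Haemers bound* is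
$$\bar{\mathcal H}_f(G;\mathbb F)=\inf\{\,n/d:\ G\text{ has an }(n,d)\text{-representation over }\mathbb F\,\},$$
that is, the fractional Haemers bound of Bukh and Cox applied to the complement $\bar G$.

For $d=1$ one obtains the complementary Haemers bound $\bar{\mathcal H}(G;\mathbb F)$, and $\omega(G)\le\bar{\mathcal H}_f(G;\mathbb F)\le\bar{\mathcal H}(G;\mathbb F)$. Section 1 says $\bar{\mathcal H}_f(C_5;\mathbb F)=5/2$. The value is always at least $1$, and it is at least $2$ as soon as $G$ has an edge $uv$, because then $S_u\cap S_v=0$ forces $n\ge2d$.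

**Definition (generalized Mycielski graph).** For a positive integer $r$, the graph $M_r(G)$ has vertex set $(V\times\{0,1,\dots,r-1\})\cup\{z\}$ and the following edges:

- $(u,0)(v,0)$ whenever $uv\in E$;
- $(u,i)(v,i+1)$ whenever $uv\in E$ and $0\le i\le r-2$;
- $(u,r-1)z$ for every $u\in V$.

Then $M_2(G)$ is the usual Mycielskian, $M_1(G)$ is $G$ with one vertex joined to everything, and $M_r(K_2)$ is the cycle $C_{2r+1}$: two zigzag paths descend from $z$ and are joined at level $0$ by the edge $(a,0)(b,0)$. Note that only level $0$ has edges inside the level.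

We write
$$h=\bar{\mathcal H}_f(G;\mathbb F)\ge1,\qquad q=h-1,\qquad \sigma_r(x)=\sum_{k=0}^{r-1}x^k\quad(\text{with }0^0=1).$$

**Theorem 1.** For every graph $G$ with at least one vertex, every field $\mathbb F$ and every positive integer $r$,
$$\bar{\mathcal H}_f(M_r(G);\mathbb F)=h+\frac1{\sigma_r(h-1)} .$$

The statement is a conjecture from Bence Csonka, "The Fractional Haemers Bound of the Mycielski Construction", arXiv:2507.09811 (2025). It mirrors Tardif's theorem $\chi_f(M_r(G))=\chi_f(G)+1/\sigma_r(\chi_f(G)-1)$. The inequality "$\le$" is stated with the problem as known, as is equality when $h=\omega(G)$. We prove both inequalities from scratch.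

**Two cases by hand.** If $G$ has no edges, then $h=1$, $q=0$, $\sigma_r(0)=1$, and the formula predicts $2$. Indeed $M_r(G)$ is then a star plus isolated vertices. It has an edge, so the value is at least $2$, and a $2$-coloring, with one line of $\mathbb F^2$ per color, shows that it is at most $2$.

If $r=1$, the formula predicts $h+1$. Let $S_u$ ($u\in V$) and $Z$ be an $(n,d)$-representation of $M_1(G)$. The condition at $u$ is $S_u\cap\big(\sum_{v\in N(u)}S_v+Z\big)=0$. It says that the images of the $S_u$ in $\mathbb F^n/Z$ still have dimension $d$ and form an $(n-d,d)$-representation of $G$. So $n/d-1\ge h$. Conversely, add to an $(m,c)$-representation of $G$ a new summand $\mathbb F^c$ and give it to $z$; the ratio becomes $m/c+1$.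

The lesson of $r=1$ is to *factor out $Z$ and read off a representation of $G$*. For $r\ge2$ only the top level sees $Z$, and inside the top level there are no edges, so more is needed.

## 3. Weighted representations of $M_r(G)$

The proof shows more if the levels may have different dimensions.

**Definition (weights).** For integers $d_0,\dots,d_{r-1},\zeta\ge0$ with some $d_i>0$, put $\delta=(d_0,\dots,d_{r-1},\zeta)$. Let $\mathcal W(\delta)$ be the infimum of $n/N$ over all $n,N\ge1$ for which there are subspaces of $\mathbb F^n$, of dimension $Nd_i$ at each $(u,i)$ and $N\zeta$ at $z$, satisfying the representation condition at every vertex of $M_r(G)$.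

Thus $\mathcal W(1,\dots,1)=\bar{\mathcal H}_f(M_r(G);\mathbb F)$.

**Theorem 2.**

(a) Always
$$\mathcal W(\delta)\ \ge\ L(\delta):=\frac{h\sum_{i=0}^{r-1}q^{\,r-1-i}d_i+\zeta}{\sigma_r(q)} .$$
This holds even if the condition at $z$ is dropped.

(b) Equality holds whenever the linear system
$$\tfrac1h\sum_{j>i}\gamma_j+\sum_{\substack{j\le i\\ i-j\text{ odd}}}\gamma_j=d_i\quad(0\le i\le r-1),\qquad \sum_{\substack{j\le r\\ r-j\text{ odd}}}\gamma_j=\zeta \tag{S}$$
has a solution $\gamma_0,\dots,\gamma_r\ge0$. This is the case for $\delta=(1,\dots,1)$. If $G$ has an edge, it is also the case for all $\delta$ in an open convex cone (depending only on $h,r$) containing $(1,\dots,1)$.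

For $\delta=(1,\dots,1)$ we have $L(\delta)=(h\sigma_r(q)+1)/\sigma_r(q)=h+1/\sigma_r(h-1)$, so Theorem 1 is this case of Theorem 2.

**Example ($r=2$).** The system (S) reads
$$d_0=\tfrac1h(\gamma_1+\gamma_2),\qquad d_1=\tfrac1h\gamma_2+\gamma_0,\qquad \zeta=\gamma_1,$$
so $\gamma_1=\zeta$, $\gamma_2=hd_0-\zeta$, $\gamma_0=d_1-d_0+\zeta/h$. A nonnegative solution exists exactly when $\zeta\le hd_0$ and $d_0\le d_1+\zeta/h$. Then $\sum_j\gamma_j=qd_0+d_1+\zeta/h=L(\delta)$. Some restriction on $\delta$ is needed: for $\delta=(1,0,0)$ a weighted representation is just a representation of the copy of $G$ on level $0$, so $\mathcal W(\delta)=h$, while $L(\delta)=h-1$.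

## 4. Tensor products, change of field, and generic choices

**Tensor facts.** Let $A,A'$ be subspaces of $X$. Choosing a basis of $T$ and comparing coordinates gives
$$(A\otimes T)\cap(A'\otimes T)=(A\cap A')\otimes T,\qquad A\otimes T+A'\otimes T=(A+A')\otimes T.$$
If a linear map $\pi$ is injective on a subspace $D\subseteq T$, then $\mathrm{id}\otimes\pi$ is injective on $A\otimes D$ (choose a basis of $A$).

**(E1)** *The number $h$ is also the infimum of $m/c$ over $(m,c)$-representations with $m>c$.* Tensoring an $(m,c)$-representation with $\mathbb F^k$ and enlarging the ambient space by one dimension gives a $(km+1,kc)$-representation. Here $km+1>kc$, and $(km+1)/(kc)\to m/c$ as $k\to\infty$.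

**(E2)** *Let $K/\mathbb F$ be a finite extension. Representations over $\mathbb F$, also weighted ones, extend to $K$ with the same dimensions, and $\bar{\mathcal H}_f(G;\mathbb F)\le\bar{\mathcal H}_f(G;K)$.* Apply $\otimes_{\mathbb F}K$: sums are preserved, and so are intersections, $(U\cap U')\otimes K=(U\otimes K)\cap(U'\otimes K)$. Conversely, take an $(a,b)$-representation over $K$ and regard all spaces as $\mathbb F$-spaces. Sums and intersections are the same sets and all dimensions are multiplied by $[K:\mathbb F]$. We obtain an $([K:\mathbb F]a,[K:\mathbb F]b)$-representation over $\mathbb F$ with the same ratio.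

**(E3)** *A nonzero polynomial in $s$ variables over $K$ of total degree less than $|K|$ has a non-zero in $K^s$. If $K$ is infinite, every nonzero polynomial has one.* Use induction on $s$. Write $p=\sum_k p_kx_s^k$ with $p_k$ in the other variables. Some $p_k\ne0$; by induction it is nonzero at some point. Substituting that point leaves a nonzero polynomial in $x_s$ of degree less than $|K|$, which has fewer than $|K|$ roots. The infinite case is the same.

## 5. Stacking two levels of the Mycielskian

Let $r=2$, and suppose that a weighted representation of $M_2(G)$ in a space $X$ of dimension $n$ is given, all dimensions equal to $d$: spaces $A^0_u$, $A^1_u$ and $Z$. Put $B^i_u=\sum_{v\in N(u)}A^i_v$. The conditions at $(u,0)$ and $(u,1)$ are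
$$A^0_u\cap(B^0_u+B^1_u)=0,\qquad A^1_u\cap(B^0_u+Z)=0. \tag{1}$$

The desired inequality is $n(1+q)\ge h(qd+d)+d$. Suppose for a moment that $h=m/c$ for an actual $(m,c)$-representation, and put $e=m-c$, so $q=e/c$. After multiplication by $c$ the inequality reads
$$h\le\frac{nm-dc}{d(e+c)} .$$
So we should build a representation of $G$ by spaces of dimension $de+dc$ in ambient dimension $nm-dc$. Let $Y$ be the $m$-dimensional space of the given $(m,c)$-representation $(C_u)$, split as $Y=R\oplus Y_0$ with $\dim R=e$, $\dim Y_0=c$. The numbers suggest the ambient space $(X\otimes Y)/(Z\otimes Y_0)$ and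
$$S_u=A^0_u\otimes R+A^1_u\otimes C_u .$$
Tensoring $A^1_u$ with $C_u$ is sensible: the conditions say nothing about $A^1_u$ against $B^1_u$, so the second factor must separate $u$ from its neighbors.

**It works at one vertex.** Choose $N_u\supseteq\sum_{v\in N(u)}C_v$ with $Y=C_u\oplus N_u$; then $\dim N_u=e$. Suppose $R=N_u$. Then
$$\sum_{v\in N(u)}S_v+Z\otimes Y_0\ \subseteq\ (B^0_u+B^1_u)\otimes R\ \oplus\ Z\otimes Y_0 .$$
Let $y=a_0+a_1$ with $a_0\in A^0_u\otimes R$ and $a_1\in A^1_u\otimes C_u$ lie in the right side. Its $X\otimes Y_0$-component comes from $a_1$ alone, and lies in $(A^1_u\cap Z)\otimes Y_0=0$. Since $C_u\cap R=0$, the projection of $Y$ to $Y_0$ along $R$ is injective on $C_u$, so $a_1=0$. Then $a_0\in(A^0_u\cap(B^0_u+B^1_u))\otimes R=0$. So at $u$ the representation condition holds, and $\dim S_u=de+dc$.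

**It stops at the second vertex.** We would need $R=N_u$ for all $u$ simultaneously. If $uv\in E$, then $C_v\subseteq N_u$ while $C_v\cap N_v=0$, so $N_u\ne N_v$. This is not only a defect of the argument. Take $G=K_2$, $m=2$, $c=1$, with $R$ spanned by $f_0$, $Y_0$ spanned by $f_1$, and
$$C_a=\langle f_0+\alpha f_1\rangle,\qquad C_b=\langle f_0+\beta f_1\rangle,\qquad \alpha\neq\beta .$$
Here $N_a=C_b$, and the choice $R=N_a$ means $\beta=0$. But then $S_b=(A^0_b+A^1_b)\otimes R$, and the condition at $(a,0)$ gives $\dim(A^0_b+A^1_b)\le n-d$. Whenever $n<3d$, in particular for the $(5,2)$-representation of $C_5$ from Section 1, this is less than $2d$, so $S_b$ is too small. By symmetry $\alpha=0$ is also bad. Over $\mathbb F_2$ one of $\alpha,\beta$ must be $0$, so in this setup the field has to be enlarged.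

## 6. Straightening the neighbors by a shear

Let us keep one splitting $Y=R\oplus Y_0$ for all vertices, but with $Y_0$ a common complement of all the $N_u$. Then each $N_u$ is the graph of a linear map $\theta_u:R\to Y_0$, that is, $N_u=\{\rho+\theta_u\rho:\rho\in R\}$. For each $u$ separately, the map that is $1-\theta_u$ on $R$ and the identity on $Y_0$ carries $N_u$ back to $R$. Tensor it with $\mathrm{id}_X$ and call the result $\kappa_u$. For a neighbor $v$ of $u$,
$$\kappa_u(A^1_v\otimes C_v)\subseteq A^1_v\otimes R,\qquad \kappa_u(A^0_v\otimes R)\subseteq A^0_v\otimes R\oplus A^0_v\otimes Y_0,\qquad \kappa_u(Z\otimes Y_0)=Z\otimes Y_0 .$$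
The price of straightening is that $A^0_v$ spills into $Y_0$. This is harmless: by (1), $A^1_u$ is independent of $B^0_u+Z$, not merely of $Z$, because $(u,1)$ is adjacent to $(v,0)$. So
$$\kappa_u\Big(\sum_{v\in N(u)}S_v+Z\otimes Y_0\Big)\subseteq (B^0_u+B^1_u)\otimes R\ \oplus\ (B^0_u+Z)\otimes Y_0=:\mathcal N_u .$$
The right side does not involve the position of $N_u$. What remains is that $\kappa_uS_u$ should have full dimension and avoid $\mathcal N_u$. When $\theta_u=0$ this is the argument of Section 5. In general, move the whole configuration $(C_u,N_u)$ by a shear of $Y$ with parameter $\lambda\in\operatorname{Hom}(R,Y_0)$, which changes every $\theta_u$ to $\theta_u+\lambda$. Since $\mathcal N_u$ stays fixed, "good at $u$" becomes the nonvanishing of a polynomial in $\lambda$. For each $u$ this polynomial is nonzero, because it is nonzero at the particular $\lambda$ that makes $\theta_u+\lambda=0$. Different vertices use different witnesses, but over a large field one $\lambda$ serves all.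

For $r$ levels we chain such splittings: spaces $T_0,\dots,T_{r-1}$ such that each consecutive pair $T_{i-1}\oplus T_i$ is a multiple of $R\oplus Y_0$.

## 7. The lower bound as one inequality

**Proposition 3.** Let $X$ be an $\mathbb F$-space of dimension $n$, with subspaces $A^i_u$ ($u\in V$, $0\le i\le r-1$) of dimension $d_i$, some $d_i>0$, and $Z$ of dimension $\zeta$. Put $B^i_u=\sum_{v\in N(u)}A^i_v$ for $0\le i\le r-1$, and $B^r_u=Z$. Put
$$U^0_u=B^0_u+B^1_u,\qquad U^i_u=B^{i-1}_u+B^{i+1}_u\quad(1\le i\le r-1),$$
and assume $A^i_u\cap U^i_u=0$ for all $u,i$. Suppose $G$ has an $(m,c)$-representation over $\mathbb F$ with $m>c$, and put $x=m/c-1$. Then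
$$h\sum_{i=0}^{r-1}x^{\,r-1-i}d_i\ \le\ n\,\sigma_r(x)-\zeta .$$

The hypothesis $A^i_u\cap U^i_u=0$ is exactly the representation condition of $M_r(G)$ at $(u,i)$: the neighbors of $(u,0)$ are the $(v,0)$ and $(v,1)$ with $v\in N(u)$, those of $(u,i)$ are the $(v,i\pm1)$, and at the top level "$i+1$" means $z$. For $r=1$ it says $U^0_u=B^0_u+Z$. There is no hypothesis at $z$.

**Proposition 3 implies Theorem 2(a).** Take a weighted representation in $\mathbb F^n$ with dimensions $Nd_i$ and $N\zeta$; the condition at $z$ is not needed. Apply Proposition 3 for $(m,c)$-representations of $G$ with $m>c$ and $m/c\to h$, which exist by (E1). Both sides are polynomials in $x$, so in the limit $x\to q$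
$$hN\sum_{i=0}^{r-1}q^{\,r-1-i}d_i\le n\,\sigma_r(q)-N\zeta ,$$
that is, $n/N\ge L(\delta)$. With $\delta=(1,\dots,1)$ this is the lower bound in Theorem 1.

## 8. Proof of Proposition 3

Put $e=m-c\ge1$ and $D=\sum_{i=0}^{r-1}d_i\,e^{r-1-i}c^i$. Some $d_i>0$, so $D\ge1$. The number $D$ will be the dimension of the spaces we construct.

**Step 1: make the field large.** This step makes (E3) applicable later. If $\mathbb F$ is infinite, let $K=\mathbb F$. Otherwise let $K$ be a finite extension with $|K|>\max(c|V|,\,2D|V|)$. Extend all the data (the $A^i_u$, $Z$, and the $(m,c)$-representation of $G$) to $K$ by (E2). Dimensions, sums and trivial intersections are preserved, so the hypotheses persist, and we keep the notation.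

**Step 2: present the representation of $G$ by graphs of linear maps.** This step gives one splitting of $Y$ that serves all vertices. Let $C_u\subseteq Y=K^m$ be the given representation, $\dim C_u=c$. Since $C_u\cap\sum_{v\in N(u)}C_v=0$, we can choose
$$N_u\supseteq\sum_{v\in N(u)}C_v\quad\text{with}\quad Y=C_u\oplus N_u,\qquad \dim N_u=e.$$
Next choose $Y_0\subseteq Y$ of dimension $c$ with $Y=N_u\oplus Y_0$ for all $u$. To see that this is possible, let $W$ be an $m\times c$ matrix of indeterminates. For each $u$, the determinant of the $m\times m$ matrix consisting of a basis of $N_u$ followed by $W$ is a polynomial of degree $c$ in the entries of $W$, and it is nonzero because $N_u$ has some complement. The product over $u$ has degree $c|V|$. By (E3) it is nonzero at some $W$; let $Y_0$ be the column space.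

Fix a complement $R$ of $Y_0$ in $Y$; so $\dim R=e$. Since $N_u\cap Y_0=0$ and $\dim N_u=\dim R$, the projection of $Y$ to $R$ along $Y_0$ restricts to an isomorphism $N_u\to R$. Hence there is a unique linear map $\vartheta_u:R\to Y_0$ with
$$N_u=\{\rho+\vartheta_u(\rho):\rho\in R\}.$$

**Step 3: introduce the shear parameter.** This step puts the configuration into a family. For $\lambda\in\operatorname{Hom}(R,Y_0)$ let $\tau_\lambda\in GL(Y)$ be the identity on $Y_0$ and $\tau_\lambda(\rho)=\rho+\lambda(\rho)$ for $\rho\in R$. Put $C^\lambda_u=\tau_\lambda C_u$, $N^\lambda_u=\tau_\lambda N_u$ and $\theta_u=\vartheta_u+\lambda$. Since $\tau_\lambda(\rho+\vartheta_u\rho)=\rho+\lambda\rho+\vartheta_u\rho$, and $\tau_\lambda$ is bijective,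
$$N^\lambda_u=\{\rho+\theta_u(\rho):\rho\in R\},\qquad C^\lambda_v\subseteq N^\lambda_u\ \ (v\in N(u)),\qquad C^\lambda_u\cap N^\lambda_u=0. \tag{2}$$

**Step 4: build the chain of spaces $T_i$.** This step provides the second tensor factor. Let
$$T=T_0\oplus T_1\oplus\dots\oplus T_{r-1},\qquad \dim T_i=e^{r-1-i}c^i,\qquad T_r=0 .$$
For $1\le i\le r-1$ let $Q_i$ be a space of dimension $e^{r-1-i}c^{i-1}$. Then $e\dim Q_i=\dim T_{i-1}$ and $c\dim Q_i=\dim T_i$, so we can fix an isomorphism
$$\iota_i:Y\otimes Q_i\to T_{i-1}\oplus T_i,\qquad \iota_i(R\otimes Q_i)=T_{i-1},\qquad \iota_i(Y_0\otimes Q_i)=T_i .$$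
For $r=2$, $Q_1$ is a line and $T$ is $Y=R\oplus Y_0$, as in Section 6. For $r=3$, the dimensions of $T_0,T_1,T_2$ are $e^2,ec,c^2$. The middle space $T_1$ plays the role of $Y_0$ in $T_0\oplus T_1\cong Y\otimes Q_1$ and the role of $R$ in $T_1\oplus T_2\cong Y\otimes Q_2$.

Transport $\theta_u$ to $T$: let $\hat\theta_u:T\to T$ send $T_{i-1}$ to $T_i$ by $\iota_i(\theta_u\otimes\mathrm{id})\iota_i^{-1}$ for $1\le i\le r-1$ and vanish on $T_{r-1}$. It is nilpotent, so $1-\hat\theta_u$ is invertible. For $r=1$, $T=T_0$ is a line and $\hat\theta_u=0$.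

**Step 5: stack the levels.** This step defines the candidate representation of $G$. Put $D^0_u=T_0$ and
$$D^i_u=\iota_i(C^\lambda_u\otimes Q_i)\subseteq T_{i-1}\oplus T_i\qquad(1\le i\le r-1).$$
Then $\dim D^i_u=c\dim Q_i=\dim T_i$ for $i\ge1$, and trivially for $i=0$. Define
$$S_u=\sum_{i=0}^{r-1}A^i_u\otimes D^i_u\ \subseteq\ X\otimes T .$$
We do not yet know that this sum is direct, since $D^i_u$ and $D^{i+1}_u$ both reach into $T_i$. If it is direct, then $\dim S_u=\sum_id_i\dim T_i=D$.

**Step 6: straighten the neighbors of $u$.** This step shows that, seen from $u$, all its neighbors together with $Z\otimes T_{r-1}$ fit into a space that does not depend on $\lambda$. Fix $u$ and put $\kappa_u=\mathrm{id}_X\otimes(1-\hat\theta_u)$. Let $v\in N(u)$ and $i\ge1$. By (2), $C^\lambda_v\otimes Q_i\subseteq N^\lambda_u\otimes Q_i=\{\xi+(\theta_u\otimes\mathrm{id})\xi:\xi\in R\otimes Q_i\}$. Applying $\iota_i$ and writing $t=\iota_i\xi$,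
$$D^i_v\subseteq\{t+\hat\theta_ut:\ t\in T_{i-1}\}.$$
Since $(1-\hat\theta_u)(t+\hat\theta_ut)=t-\hat\theta_u^2t$, we obtain
$$(1-\hat\theta_u)D^i_v\subseteq T_{i-1}\oplus T_{i+1}\ (i\ge1),\qquad(1-\hat\theta_u)T_0\subseteq T_0\oplus T_1,\qquad(1-\hat\theta_u)T_{r-1}=T_{r-1}. \tag{3}$$
The component in $T_i$ has cancelled. This is what we need, since for $i\ge1$ the vertices $(u,i)$ and $(v,i)$ are not adjacent.

Now collect, for each $j$, the subspaces of $X$ that appear in front of $T_j$ when $\kappa_u$ is applied to $\sum_{v\in N(u)}S_v+Z\otimes T_{r-1}$.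

- In front of $T_0$: $B^0_u$ (from $i=0$), and $B^1_u$ (from $i=1$ if $r\ge2$; if $r=1$ it is $Z$, from $Z\otimes T_0$).
- In front of $T_j$, $j\ge1$: $B^{j-1}_u$ (from $i=j-1$; for $j=1$ this is the part of $A^0_v\otimes T_0$ that spills into $T_1$), and $B^{j+1}_u$ (from $i=j+1$ if $j\le r-2$; if $j=r-1$ it is $Z$, from $Z\otimes T_{r-1}$).

These are exactly the spaces $U^j_u$. Hence
$$\kappa_u\Big(\sum_{v\in N(u)}S_v+Z\otimes T_{r-1}\Big)\subseteq\mathcal N_u:=\bigoplus_{i=0}^{r-1}U^i_u\otimes T_i , \tag{4}$$
and $\mathcal N_u$ does not depend on $\lambda$.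

A side remark on the choice of $1-\hat\theta_u$. The map $(1+\hat\theta_u)^{-1}=1-\hat\theta_u+\hat\theta_u^2-\cdots$ would straighten $D^i_v$ completely into $T_{i-1}$. But for $r\ge3$ it could send part of $T_0$ into $T_2$, putting $B^0_u$ in front of $T_2$, and $B^0_u$ is not one of the two summands of $U^2_u$. The truncated map $1-\hat\theta_u$ moves each piece only by steps that the edges of $M_r(G)$ allow.

**Step 7: express what is wanted at $u$ as injectivity of a matrix polynomial in $\lambda$.** This step prepares the generic choice. Let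
$$\mathcal A_u=(A^0_u\otimes T_0)\ \oplus\ \bigoplus_{i=1}^{r-1}A^i_u\otimes C_u\otimes Q_i ,\qquad \dim\mathcal A_u=D .$$
This is an external direct sum which does not depend on $\lambda$: it uses $C_u$, not $C_u^\lambda$. For $a=(a_i)\in\mathcal A_u$ put $a_0'=a_0$ and
$$a_i'=\big(\mathrm{id}\otimes\iota_i(\tau_\lambda\otimes\mathrm{id})\big)(a_i)\in A^i_u\otimes D^i_u\qquad(i\ge1).$$
Each $a_i\mapsto a_i'$ is a bijection onto $A^i_u\otimes D^i_u$, so $a\mapsto\sum_ia_i'$ maps $\mathcal A_u$ onto $S_u$. Let
$$\Phi^\lambda_u:\mathcal A_u\to(X\otimes T)/\mathcal N_u,\qquad a\mapsto\kappa_u\Big(\sum_ia_i'\Big)+\mathcal N_u .$$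
Source and target do not depend on $\lambda$, so we may fix bases. The $a_i'$ have degree at most $1$ in the entries of $\lambda$ (through $\tau_\lambda$), and $\kappa_u$ has degree at most $1$ (through $\theta_u=\vartheta_u+\lambda$). So the matrix entries of $\Phi^\lambda_u$ are polynomials of degree at most $2$ in the entries of $\lambda$.

**Step 8: one good $\lambda$ for one vertex.** We claim that $\Phi^\lambda_u$ is injective for $\lambda=-\vartheta_u$; this shows that the polynomial condition at $u$ is not vacuously false. For this $\lambda$ we have $\theta_u=0$, hence $\kappa_u=\mathrm{id}$, $N^\lambda_u=R$, and $C^\lambda_u\cap R=0$ by (2).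

Suppose $\sum_ja_j'\in\mathcal N_u$. We show $a_i=0$ by descending induction on $i$. Assume $a_j=0$ for all $j>i$. For $j<i$, the element $a_j'$ lies in $X\otimes(T_{j-1}\oplus T_j)$ (in $X\otimes T_0$ if $j=0$), so it has no component in $X\otimes T_i$. Thus the $X\otimes T_i$-component of $\sum_ja_j'$ is that of $a_i'$. It lies in $A^i_u\otimes T_i$, because $a_i'\in A^i_u\otimes D^i_u$, and in $U^i_u\otimes T_i$, by the definition of $\mathcal N_u$. Therefore it lies in
$$(A^i_u\otimes T_i)\cap(U^i_u\otimes T_i)=(A^i_u\cap U^i_u)\otimes T_i=0 .$$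
If $i=0$, this says $a_0=0$. If $i\ge1$, the projection $T_{i-1}\oplus T_i\to T_i$ is injective on $D^i_u$, because its kernel there is
$$D^i_u\cap T_{i-1}=\iota_i\big((C^\lambda_u\cap R)\otimes Q_i\big)=0 .$$
So the projection is injective on $A^i_u\otimes D^i_u$ after tensoring, and $a_i'=0$, whence $a_i=0$. This proves the claim.

**Step 9: one $\lambda$ for all vertices.** By Step 8, for each $u$ some $D\times D$ minor $p_u(\lambda)$ of the matrix of $\Phi^\lambda_u$ is nonzero at $\lambda=-\vartheta_u$, so $p_u$ is a nonzero polynomial. Its degree is at most $2D$. The product $\prod_{u\in V}p_u$ is a nonzero polynomial of degree at most $2D|V|$. By (E3) and the choice of $K$ it is nonzero at some $\lambda$. Fix this $\lambda$. Now all the maps $\Phi^\lambda_u$, $u\in V$, are injective.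

**Step 10: read off a representation of $G$.** This step converts injectivity into the inequality. Since $\Phi^\lambda_u$ is injective, so is $a\mapsto\sum_ia_i'$; hence $\dim S_u=D$. Let
$$y=\sum_ia_i'\in S_u\cap\Big(\sum_{v\in N(u)}S_v+Z\otimes T_{r-1}\Big).$$
By (4), $\kappa_uy\in\mathcal N_u$, so $\Phi^\lambda_u(a)=0$, so $a=0$ and $y=0$. Therefore in the quotient $(X\otimes T)/(Z\otimes T_{r-1})$ the image of each $S_u$ still has dimension $D$, and it meets the sum of the images of the $S_v$, $v\in N(u)$, only in $0$. These images form a representation of $G$ over $K$ by spaces of dimension $D$ in a space of dimension $n\dim T-\zeta\dim T_{r-1}$. By (E2),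
$$h\le\bar{\mathcal H}_f(G;K)\le\frac{n\sum_{i=0}^{r-1}e^{r-1-i}c^i-\zeta c^{r-1}}{\sum_{i=0}^{r-1}d_i\,e^{r-1-i}c^i}.$$
Dividing numerator and denominator by $c^{r-1}$ and using $e/c=x$ gives $h\sum_ix^{r-1-i}d_i\le n\sigma_r(x)-\zeta$. This proves Proposition 3, and with it Theorem 2(a). $\blacksquare$

## 9. Block constructions and the matching upper bound

We now prove the first assertion of Theorem 2(b): if (S) has a solution $\gamma\ge0$, then $\mathcal W(\delta)=L(\delta)$.

**Step 1: every real solution of (S) satisfies $\sum_j\gamma_j=L(\delta)$.** This identifies the cost of the construction below. Multiply equation $i$ of (S) by $hq^{r-1-i}$, sum over $0\le i\le r-1$, and add the last equation. The right side is $h\sum_iq^{r-1-i}d_i+\zeta$. On the left, the coefficient of $\gamma_j$ is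
$$\sum_{i<j}q^{r-1-i}+\sum_{\substack{j<i\le r-1\\ i-j\text{ odd}}}h\,q^{r-1-i}+[\,r-j\text{ odd}\,],$$
where the bracket is $1$ if $r-j$ is odd and $0$ otherwise. The first sum consists of $q^{r-1},q^{r-2},\dots,q^{r-j}$. In the second write $hq^{r-1-i}=q^{r-i}+q^{r-1-i}$. Its terms $i=j+1,j+3,\dots$ contribute $q^{r-1-j}+q^{r-2-j}$, then $q^{r-3-j}+q^{r-4-j}$, and so on, each power once. If $r-j$ is even and positive, the last index is $i=r-1$ and the powers go down to $q^0$. If $r-j$ is odd, the powers go down to $q^1$ (there are none if $r-j=1$) and the bracket supplies $q^0$. If $r=j$, the second sum and the bracket vanish, and the first sum is already complete. In all cases the coefficient is $q^{r-1}+\dots+q^0=\sigma_r(q)$. Hence $\sigma_r(q)\sum_j\gamma_j=h\sum_iq^{r-1-i}d_i+\zeta$.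

**Step 2: the blocks.** These are simple assignments from which we take direct sums. Say that $z$ has level $r$. For $0\le j\le r$, the block of type $j$ gives level $i\in\{0,\dots,r\}$ the state
$$\mathsf K\text{ if }i<j;\qquad\varnothing\text{ if }i\ge j\text{ and }i-j\text{ is even};\qquad\mathsf V\text{ if }i>j\text{ and }i-j\text{ is odd}.$$
Let $C_u\subseteq Y=\mathbb F^m$ be an $(m,c)$-representation of $G$. The block of type $j\ge1$ lives in $Y$ and assigns to a vertex of level $i$ over $u$ the space $C_u$, $0$ or $Y$ according to the state $\mathsf K$, $\varnothing$ or $\mathsf V$. Level $r$ is never in state $\mathsf K$, so this makes sense for $z$. The block of type $0$ has no level in state $\mathsf K$; it lives in $\mathbb F^1$ and assigns $0$ or $\mathbb F$ for $\varnothing$ or $\mathsf V$.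

The representation condition holds in every block:

- State $\varnothing$: the assigned space is $0$, so there is nothing to check.
- State $\mathsf V$: level $0$ is never in state $\mathsf V$, so all neighbors of such a vertex lie on the adjacent levels $i\pm1$. There $i-1\ge j$, and $i\pm1-j$ is even, so the state is $\varnothing$. The neighbors span $0$.
- State $\mathsf K$ over $u$: each neighbor lies on level $0$ (if $i=0$) or on a level $i\pm1\le j$. It is either in state $\mathsf K$, and then lies over a vertex of $N(u)$, or on level $j$ and in state $\varnothing$. In particular, if $z$ is a neighbor, then $i=r-1$ and $j=r$, and $z$ has state $\varnothing$. The condition follows from $C_u\cap\sum_{v\in N(u)}C_v=0$.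

Direct sums of blocks inherit the condition, and so does any choice of subspaces of the assigned spaces.

**Example.** For $G=K_2$, $r=2$, the types $0,1,2$ have states $(\varnothing,\mathsf V,\varnothing)$, $(\mathsf K,\varnothing,\mathsf V)$, $(\mathsf K,\mathsf K,\varnothing)$ on levels $0,1,2$. With $m=2$, $c=1$ and one block of each type, the ambient dimension is $1+2+2=5$. Level $0$ gets $1+1=2$, level $1$ gets $1+1=2$, and $z$ gets $2$. This is a $(5,2)$-representation of $C_5$.

**Step 3: combine the blocks.** This step gives the upper bound. Given $\gamma\ge0$ solving (S) and $N\ge1$, take $p_j=\lceil N\gamma_j/(hc)\rceil$ blocks of type $j$ for $j\ge1$ and $p_0=\lceil N\gamma_0\rceil$ of type $0$. A vertex of level $i\le r-1$ receives dimension $cp_j\ge N\gamma_j/h$ from type $j>i$. From type $j\le i$ with $i-j$ odd it receives $mp_j\ge N\gamma_j\,\frac{m}{hc}\ge N\gamma_j$ if $j\ge1$, because $m/c\ge h$, and $p_0\ge N\gamma_0$ if $j=0$. In total it gets at least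
$$N\Big(\tfrac1h\sum_{j>i}\gamma_j+\sum_{\substack{j\le i\\ i-j\text{ odd}}}\gamma_j\Big)=Nd_i .$$
Likewise $z$ gets at least $N\zeta$. Shrink all spaces to the exact dimensions $Nd_i$ and $N\zeta$. The ambient dimension is
$$p_0+m\sum_{j\ge1}p_j\ \le\ N\,\frac{m}{hc}\sum_{j\ge1}\gamma_j+N\gamma_0+rm+1 .$$
Divide by $N$, let $N\to\infty$ with the $(m,c)$-representation fixed, and then let $m/c\to h$. This gives $\mathcal W(\delta)\le\sum_j\gamma_j=L(\delta)$ by Step 1. Together with part (a), $\mathcal W(\delta)=L(\delta)$.

## 10. Solving the linear system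

**The weights $\delta=(1,\dots,1)$.** Here we exhibit a nonnegative solution of (S), which completes the proof of Theorem 1. Put
$$\gamma_0=\frac1{\sigma_r(q)},\qquad\gamma_j=\frac{h\,q^{j-1}}{\sigma_r(q)}\quad(1\le j\le r).$$
All are $\ge0$. Regard the last equation of (S) as equation $r$; its first sum would be empty. For $0\le i\le r$ multiply the left side of equation $i$ by $\sigma_r(q)$. The first sum becomes $\sum_{j=i+1}^rq^{j-1}=q^i+\dots+q^{r-1}$. In the second sum, $j$ runs through $i-1,i-3,\dots$. Each $j\ge1$ contributes $hq^{j-1}=q^j+q^{j-1}$, and $j=0$, which occurs exactly when $i$ is odd, contributes $1$. If $i$ is even, the pairs $q^{i-1}+q^{i-2},\dots,q+1$ fill all powers below $q^i$. If $i$ is odd, the pairs end with $q^2+q$ (or there are none, if $i=1$) and the last $1$ comes from $\gamma_0$. So the second sum is $q^{i-1}+\dots+1$, and the total is $\sigma_r(q)$. Thus every equation has right side $1$, as required. Theorem 1 is proved.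

**The system is nonsingular.** This prepares the open cone. The system (S) has $r+1$ equations and $r+1$ unknowns. Suppose $\gamma$ is a real solution with all $d_i=0$ and $\zeta=0$. By Step 1 of Section 9, which is an identity linear in $\gamma$, $\sum_{j\ge0}\gamma_j=0$. Equation $0$ is $\frac1h\sum_{j\ge1}\gamma_j=0$, so $\gamma_0=0$. If $r=1$, then $\sum_{j\ge1}\gamma_j=\gamma_1=0$ and we are done. Let $r\ge2$. Equation $1$ minus equation $0$ is $\gamma_0-\frac1h\gamma_1=0$, so $\gamma_1=0$. For $2\le i\le r-1$, equation $i$ minus equation $i-2$ is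
$$\gamma_{i-1}-\tfrac1h(\gamma_{i-1}+\gamma_i)=0,\qquad\text{that is,}\qquad q\gamma_{i-1}=\gamma_i ,$$
so $\gamma_i=0$ successively for $i\le r-1$. Finally $\gamma_r=0$ from $\sum_{j\ge1}\gamma_j=0$.

**The open cone.** Let $G$ have an edge. Then $h\ge2$, so $q\ge1>0$, and the solution for $(1,\dots,1)$ displayed above is strictly positive. The set of $\delta\in\mathbb R^{r+1}$ whose solution $\gamma$ is strictly positive is the image of the open orthant under an invertible linear map. So it is an open convex cone; it depends only on $h$ and $r$, and it contains $(1,\dots,1)$. For every weight vector in it, equality holds by Section 9. Theorem 2 is proved. $\blacksquare$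

## 11. Digraphs, and transfer of equalities

**Digraphs.** In the proofs only the sets $N(u)$ were used, never the symmetry of adjacency. So let $G$ be a loopless digraph and $N(u)$ the out-neighborhood, in the representation condition as well. Let $M_r(G)$ have arcs $(u,0)\to(v,0)$ and $(u,i)\to(v,i\pm1)$ (where these levels exist) for every arc $u\to v$, and $(u,r-1)\leftrightarrow z$. Then Theorems 1 and 2 hold verbatim, with "has an edge" in the last sentence of Theorem 2(b) replaced by $h>1$. In Section 8 the inclusion $C_v\subseteq N_u$ is used only for $v\in N(u)$, and the conditions used are those at the vertices $(u,i)$. In Section 9 the out-neighbors of a $\mathsf V$ vertex lie on adjacent levels, with state $\varnothing$, and those of a $\mathsf K$ vertex over $u$ either lie over $N(u)$ with state $\mathsf K$ or have state $\varnothing$. The lower bound does not need the arcs $z\to(u,r-1)$.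

**Transfer of equalities.** Let $f_r(x)=x+1/\sigma_r(x-1)$. This function is strictly increasing on $[1,\infty)$. With $q=x-1$,
$$f_r'=1-\frac{\sigma_r'(q)}{\sigma_r(q)^2} .$$
The coefficient of $q^k$ in $\sigma_r(q)^2$ is $k+1$ for $k\le r-1$, while $\sigma_r'(q)=\sum_{k\le r-2}(k+1)q^k$. So $\sigma_r^2-\sigma_r'$ has nonnegative coefficients, and the coefficient of $q^{r-1}$ is $r>0$. Hence $\sigma_r^2>\sigma_r'$ and $f_r'>0$ for $q>0$.

Theorem 1 says $\bar{\mathcal H}_f(M_r(G);\mathbb F)=f_r(\bar{\mathcal H}_f(G;\mathbb F))$, and Tardif's theorem says $\chi_f(M_r(G))=f_r(\chi_f(G))$. Since $f_r$ is injective on $[1,\infty)$,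
$$\bar{\mathcal H}_f(M_r(G);\mathbb F)=\chi_f(M_r(G))\iff\bar{\mathcal H}_f(G;\mathbb F)=\chi_f(G).$$
Likewise, for two fields $\mathbb F,\mathbb F'$, we have $\bar{\mathcal H}_f(M_r(G);\mathbb F)=\bar{\mathcal H}_f(M_r(G);\mathbb F')$ if and only if $\bar{\mathcal H}_f(G;\mathbb F)=\bar{\mathcal H}_f(G;\mathbb F')$.
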